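# Finite generation of the kernel of $\sum x_i^a\,\partial_{y_i}+(y_1y_2y_3)^b\,\partial_v$

Throughout, $\Bbbk$ is a field of characteristic zero and $\mathbb N=\{0,1,2,\dots\}$. All integrals are formal integrals of polynomials; they make sense in characteristic zero.

## 1. Two pairs of variables: five generators

**Definition.** A *locally nilpotent derivation* (LND) of a $\Bbbk$-algebra $B$ is a $\Bbbk$-linear map $D:B\to B$ with $D(fg)=fD(g)+gD(f)$ such that every $f\in B$ is killed by some power of $D$. Its kernel $B^D=\{f:D(f)=0\}$ is a subalgebra. It is the ring of invariants of the $\mathbb G_a$-action $f\mapsto \exp(tD)f$.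

For example, $x\,\partial_y$ on $\Bbbk[x,y]$ is an LND with kernel $\Bbbk[x]$. More generally, a derivation that sends each variable to a polynomial in the earlier ones is locally nilpotent, and all derivations below have this shape. We use one elementary fact again and again: if $B=A[s]$ is a polynomial ring in $s$ over $A\supset\mathbb Q$, and $D$ is $A$-linear with $D(s)=1$, then $D=d/ds$ and $B^D=A$.

Finite generation of a kernel is a real question, because subalgebras of polynomial rings can be infinitely generated. In $\Bbbk+x\,\Bbbk[x,y]$ we could take finitely many generators to be monomials; but $xy^j$ is not a product of two nonconstant monomials of that ring, since each of those has $x$-degree at least $1$. So every $xy^j$ would have to be a generator.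

Here is a case that can be settled completely at the board. Let $\Bbbk$ be algebraically closed, $b\ge1$, $N=2b+1$, and
$$B_2=\Bbbk[x_1,x_2,y_1,y_2,v],\qquad \Delta=x_1\partial_{y_1}+x_2\partial_{y_2}+(y_1y_2)^b\partial_v .$$

**Proposition 1.** The kernel of $\Delta$ is generated by five elements $x_1,\ x_2,\ w=x_1y_2-x_2y_1,\ \Theta_1,\ \Theta_2$, where $\Theta_1,\Theta_2$ are defined in Step 1.

**Step 1: invert $x_1x_2$, so that the kernel becomes a polynomial ring.** Put $\xi_i=y_i/x_i$, $V'=v/(x_1x_2)^b$, $u=\xi_2-\xi_1$. Then $\Delta\xi_i=1$ and $\Delta V'=(\xi_1\xi_2)^b$. To correct $V'$ to an invariant, let $P(\sigma)=(\sigma+\xi_1)^b(\sigma+\xi_2)^b$, $R_i=\int_{-\xi_i}^0P(\sigma)\,d\sigma$, $V_i=V'-R_i$. If both $\xi$'s are replaced by $\xi+t$, then $P(\sigma)$ becomes $P(\sigma+t)$ and $R_i$ becomes $\int_{-\xi_i}^{t}P$. On $\Bbbk[\xi_1,\xi_2]$ the derivation $\Delta$ is the $t$-derivative at $t=0$, so $\Delta R_i=P(0)=(\xi_1\xi_2)^b$ and $\Delta V_i=0$. Since the localization is $\Bbbk[x_1^{\pm1},x_2^{\pm1}][u,V_2][\xi_1]$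 with $\Delta\xi_1=1$, its kernel is $\Bbbk[x_1^{\pm1},x_2^{\pm1}][u,V_2]$. The kernel we want is the intersection of this ring with $B_2$.

Next, $V_1-V_2=\int_{-\xi_2}^{-\xi_1}P$. Substituting $\sigma=-\xi_2+su$ gives $\sigma+\xi_2=su$ and $\sigma+\xi_1=-(1-s)u$, so
$$V_1-V_2=c\,u^{N},\qquad c=(-1)^b\int_0^1s^b(1-s)^b\,ds\neq0. \tag{1}$$
Put $\Theta_1=x_1^Nx_2^bV_1$ and $\Theta_2=x_1^bx_2^NV_2=x_2^{b+1}\big(v-(x_1x_2)^bR_2\big)$. For $b=1$ one finds $\Theta_2=x_2^2v-\frac12x_2y_1y_2^2+\frac16x_1y_2^3$, and indeed $\Delta\Theta_2=x_2^2y_1y_2-\frac12x_1x_2y_2^2-x_2^2y_1y_2+\frac12x_1x_2y_2^2=0$.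

**Step 2: compute pole orders along $x_1=0$ and $x_2=0$.** Modulo $x_1$ we have $x_1u\equiv-y_1$, and since $x_1^bP(\sigma)=(x_1\sigma+y_1)^b(\sigma+\xi_2)^b$,
$$x_1^bV_2\equiv v/x_2^b-y_1^b\int_{-\xi_2}^0(\sigma+\xi_2)^b\,d\sigma .$$
The residues of $x_1u,\ x_1^bV_2,\ x_2$ are algebraically independent: $v$ enters only the second, $y_1$ then only the first. Hence for a sum of distinct terms $c\,x^\alpha u^\gamma V_2^r$ with $c\ne0$, no cancellation of leading terms is possible, and $\operatorname{ord}_{x_1}$ of the sum is the minimum of $\alpha_1-\gamma-br$. By symmetry $\operatorname{ord}_{x_2}$ is the corresponding minimum in the coordinates $(u,V_1)$. Therefore the pairs $(\operatorname{ord}_{x_1},\operatorname{ord}_{x_2})$ are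
$$u:(-1,-1),\quad V_2:(-b,-N),\quad V_1:(-N,-b),\quad V_2-\lambda u^N:(-N,-N)\ \text{ if }\lambda\ne0,-c .$$
(Use $V_2-\lambda u^N=V_1-(\lambda+c)u^N$ and $N>b$.) In particular $w=x_1x_2u$, $\Theta_1$ and $\Theta_2$ lie in $B_2$.

**Step 3: factor.** Grade $\Bbbk[u,V_2]$ by $\deg u=1$, $\deg V_2=N$; by (1), $V_1$ is also homogeneous of degree $N$. Write a kernel element as $\sum x^\alpha h_{\alpha,d}$ with $h_{\alpha,d}$ homogeneous of degree $d$. Both orders are minima over monomials, so each $x^\alpha h_{\alpha,d}$ lies in $B_2$. A homogeneous $h$ in two weighted variables over $\bar\Bbbk=\Bbbk$ factors as a constant times $u^\beta\prod_l(V_2-\lambda_lu^N)$. Multiply each factor by the smallest monomial in $x_1,x_2$ that makes it regular: by Step 2 we get $w$, $\Theta_2$ (if $\lambda=0$), $\Theta_1$ (if $\lambda=-c$), or $(x_1x_2)^N(V_2-\lambda u^N)=x_1^{b+1}\Theta_2-\lambda w^N$. Orders are additive, so what is left over of $x^\alpha$ is a monomial with nonnegative exponents. $\square$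

What changes with a third pair $(x_3,y_3)$? The same definitions apply, but the homogeneous elements now live in a polynomial ring in *three* weighted variables $u_1,u_2,V$ and no longer split into pieces of one known shape. Also, the constant $c$ in (1) turns into a polynomial with its own roots. Finite generation will depend on these roots.

## 2. Three pairs: statement and two reductions

Let $a,b\ge1$, $B=\Bbbk[x_1,x_2,x_3,y_1,y_2,y_3,v]$ and
$$D=x_1^a\partial_{y_1}+x_2^a\partial_{y_2}+x_3^a\partial_{y_3}+(y_1y_2y_3)^b\partial_v .$$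
For which $(a,b)$ is $B^D$ finitely generated? This derivation appears in Emilie Dufresne, "Finite separating sets and quasi-affine quotients", arXiv:1102.2132 (2011), where it is said: "We do not know if $B^D$ is finitely generated." Put
$$A_b(p,q)=\int_0^1 s^b(1-s)^b\big((1-s)p-sq\big)^b\,ds=\frac1{(3b+1)!}\sum_{l=0}^b(-1)^l\binom bl(2b-l)!\,(b+l)!\;p^{\,b-l}q^{\,l}. \tag{2}$$
The second form follows by expanding and using $\int_0^1s^{\alpha}(1-s)^{\beta}ds=\alpha!\beta!/(\alpha+\beta+1)!$.

**Theorem 2.** Let $f_i\in\Bbbk[x_i]\setminus\Bbbk$ $(i=1,2,3)$, $b\ge1$, and $D=\sum_if_i(x_i)\partial_{y_i}+(y_1y_2y_3)^b\partial_v$ on $B$. The following are equivalent: (I) $B^D$ is a finitely generated $\Bbbk$-algebra; (II) all roots of $A_b(t,1)$ are roots of unity; (III) $b\in\{1,3\}$. Moreover, if $f_i=x_i$ and $b\in\{1,3\}$, then $B^D$ is the integral closure, in its field of fractions, of a subalgebra generated by ten explicit elements $x_i,w_i,\Theta_i,\hat\Psi$ (defined in Sections 3 and 7).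

The original question is the case $f_i=x_i^a$: the answer is $b\in\{1,3\}$ and $a\ge1$ arbitrary. The first polynomials are
$$A_1=\tfrac1{12}(p-q),\qquad A_2=\tfrac1{210}(2p^2-3pq+2q^2),\qquad A_3=\tfrac1{840}(p-q)(p^2-pq+q^2).$$
(For $b=3$ the numbers $\binom3l(6-l)!(3+l)!$ are $4320,8640,8640,4320$, and $10!/4320=840$.) The roots of $A_1(t,1)$ and $A_3(t,1)$ are $1$, respectively $1$ and the primitive sixth roots of unity. The roots of $A_2(t,1)$ are $(3\pm\sqrt{-7})/4$. Their product is $1$, but their sum $3/2$ is not an integer, so they are not algebraic integers and not roots of unity.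

Substituting $s\mapsto1-s$ in (2) gives
$$A_b(q,p)=(-1)^bA_b(p,q). \tag{3}$$

**Reduction to $f_i=x_i$.** The purpose is to remove $a$ from the problem. Let $B'=\Bbbk[X_1,X_2,X_3,y_1,y_2,y_3,v]$ and $D'=\sum X_i\partial_{y_i}+(y_1y_2y_3)^b\partial_v$, which is $\Bbbk[X]$-linear. Each $\Bbbk[x_i]$ is free over $\Bbbk[f_i]$ with basis $1,x_i,\dots,x_i^{\deg f_i-1}$, so $C=\Bbbk[x_1,x_2,x_3]$ is free, hence faithfully flat, over $\Bbbk[X]$ via $X_i\mapsto f_i$. We have $B=C\otimes_{\Bbbk[X]}B'$ and $D=\mathrm{id}_C\otimes D'$. Kernels commute with flat base change, so $B^D=C\otimes_{\Bbbk[X]}B'^{D'}$. If $B'^{D'}$ is finitely generated, so is $B^D$. Conversely, suppose $B^D$ is finitely generated. Each generator is a finite sum $\sum c_\nu\otimes b_\nu$ with $b_\nu\in B'^{D'}$. Let $E\subset B'^{D'}$ be the $\Bbbk[X]$-algebra generated by the finitely many $b_\nu$ that occur. The image of $C\otimes E\to C\otimes B'^{D'}$ is a subring containing $C$ and all generators, so the map is onto, and faithful flatness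 gives $E=B'^{D'}$.

**Reduction to $\Bbbk=\bar\Bbbk$.** The same argument with $\Bbbk\to\bar\Bbbk$ in place of $\Bbbk[X]\to C$ shows that finite generation over $\Bbbk$ and over $\bar\Bbbk$ are equivalent. Likewise, if $\mathcal T\subset B^D$ is a subalgebra and $\bar\Bbbk\otimes B^D$ is a finite module over $\bar\Bbbk\otimes\mathcal T$, then $B^D$ is a finite $\mathcal T$-module: finitely many elements of $B^D$ generate after base change, hence generate.

**From now on, $\Bbbk=\bar\Bbbk$ and** $D=\sum x_i\partial_{y_i}+(y_1y_2y_3)^b\partial_v$. Put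
$$N=2b+1,\qquad m=3b+1=N+b,\qquad \mathbf x=x_1x_2x_3 .$$
When $i,j,k$ occur together, $\{i,j,k\}=\{1,2,3\}$. The standard basis of $\mathbb Z^3$ is $\varepsilon_1,\varepsilon_2,\varepsilon_3$.

## 3. The localized kernel and three monomial valuations

**Inverting $\mathbf x$.** The purpose is, as in Section 1, to turn the kernel into a polynomial ring. Let $\xi_i=y_i/x_i$, $V'=v/\mathbf x^b$, so $D\xi_i=1$, $DV'=(\xi_1\xi_2\xi_3)^b$, and put
$$u_1=\xi_3-\xi_2,\quad u_2=\xi_1-\xi_3,\quad u_3=\xi_2-\xi_1,\qquad u_1+u_2+u_3=0,$$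
$$P(\sigma)=\prod_{k=1}^3(\sigma+\xi_k)^b,\qquad R_i=\int_{-\xi_i}^0P(\sigma)\,d\sigma,\qquad V_i=V'-R_i .$$
Under $\xi\mapsto\xi+t$, $R_i$ becomes $\int_{-\xi_i}^tP$. So $DR_i=P(0)=(\xi_1\xi_2\xi_3)^b$ and $DV_i=0$. As $B_{\mathbf x}=\Bbbk[x^{\pm1}][u_1,u_2,V_i][\xi_1]$ and $D\xi_1=1$,
$$B_{\mathbf x}^D=\Bbbk[x^{\pm1}]\otimes S,\qquad S:=\Bbbk[u_1,u_2,V_i]. \tag{4}$$
By the next formula $S$ is the same ring for $i=1,2,3$.

**Differences of the $V_i$.** This is the step where $A_b$ enters. We have $V_i-V_j=R_j-R_i=\int_{-\xi_j}^{-\xi_i}P$. Let $(i,j,k)$ be a cyclic permutation of $(1,2,3)$, so $u_k=\xi_j-\xi_i$ and $u_i=\xi_k-\xi_j$. Put $\sigma=-\xi_j+su_k$. Then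
$$\sigma+\xi_j=su_k,\qquad \sigma+\xi_i=-(1-s)u_k,\qquad \sigma+\xi_k=u_i+su_k=(1-s)u_i-su_j ,$$
the last because $u_k=-(u_i+u_j)$. Hence
$$V_i-V_j=(-1)^b\,u_k^{N}A_k,\qquad A_k:=A_b(u_i,u_j)\qquad((i,j,k)\text{ cyclic}). \tag{5}$$
By (3), $V_i-V_j=\pm u_k^NA_b(u_i,u_j)$ for *all* orderings of the indices. The form $A_k$ has degree $b$ and is coprime to $u_1,u_2,u_3$. Indeed, its extreme coefficients are nonzero, so neither $u_i$ nor $u_j$ divides it; and $u_k=-(u_i+u_j)$ does not divide it since $A_b(1,-1)=\int_0^1s^b(1-s)^b\,ds\ne0$.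

Grade $S$ by $\deg u_i=1$, $\deg V_i=m$. This is consistent with (5), as $N+b=m$. Let $S_d$ be the part of degree $d$.

**Definition.** Let $\operatorname{ord}_{x_i}$ be the $x_i$-adic valuation of $B$. For $0\ne h\in S_d$ put $\mu_i(h)=d+\operatorname{ord}_{x_i}(h)$. It is additive on products of homogeneous elements.

**Lemma 3.** Let $j\ne i$. If $h\in S_d$ is written as $\sum c_{\beta\gamma r}\,u_i^\beta u_j^\gamma V_j^r$, or in the same way with $u_k$ in place of $u_j$, then
$$\mu_i(h)=\min\{\beta+Nr:\ c_{\beta\gamma r}\ne0\}. \tag{6}$$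
More generally, $\operatorname{ord}_{x_i}$ of a sum of distinct terms $c\,x^\alpha u_i^\beta u_j^\gamma V_j^r$ with $c\neq 0$ is the minimum of $\alpha_i-\gamma-br$ over these terms.

*Proof.* We look at residues modulo $x_i$ in the discrete valuation ring $B_{(x_i)}$. Since $u_j=\pm(\xi_k-\xi_i)$, $x_iu_j\equiv\pm y_i$, and similarly $x_iu_k\equiv\pm y_i$. The element $u_i=\pm(y_k/x_k-y_j/x_j)$ does not involve $x_i$. Since $x_i^b(\sigma+\xi_i)^b=(x_i\sigma+y_i)^b$ and $j\neq i$,
$$x_i^bV_j\equiv \frac v{(x_jx_k)^b}-y_i^b\int_{-\xi_j}^0(\sigma+\xi_j)^b(\sigma+\xi_k)^b\,d\sigma .$$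
The residues of $u_i,\ x_iu_j,\ x_i^bV_j,\ x_j,\ x_k$ are algebraically independent: $v$ occurs only in the third, $y_i$ among the others only in the second, and $u_i,x_j,x_k$ are independent. Now
$$x^\alpha u_i^\beta u_j^\gamma V_j^r=x_i^{\alpha_i-\gamma-br}\cdot x_j^{\alpha_j}x_k^{\alpha_k}u_i^\beta(x_iu_j)^\gamma(x_i^bV_j)^r .$$
Among the terms with minimal exponent of $x_i$, $\alpha_i$ is determined by the other exponents, so these terms have distinct monomials in the independent residues and their sum does not vanish modulo $x_i$. This proves the second statement. For $\alpha=0$ and $\beta+\gamma+mr=d$ we have $-\gamma-br=\beta+(m-b)r-d=\beta+Nr-d$, which gives (6). The case of $u_k$ is the same. $\square$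

So each $\mu_i$ is $\ge0$ and is a monomial valuation with weights $1,0,N$, but in coordinates $(u_i,u_j,V_j)$ that change with $i$. From (6),
$$\mu_i(u_i)=1,\quad \mu_i(u_j)=0;\qquad \mu_j(V_i)=N,\quad \mu_i(V_i)=0\qquad(j\ne i). \tag{7}$$
For the last equality, $V_i=V_j\pm u_k^NA_k$, and $u_k^NA_k$ contains a pure power of $u_j$ when written in $u_i,u_j$, because it is not divisible by $u_i$. For instance, for $b=1$, $V_1-V_2=-\frac1{12}u_3^3(u_1-u_2)\equiv-\frac1{12}u_2^4\pmod{u_1}$.

**Definition.** For $d\in\mathbb Z$, $e\in\mathbb Z^3$ let $R(d;e)=\{0\}\cup\{h\in S_d\setminus0:\ \mu_i(h)\ge e_i,\ i=1,2,3\}$.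

Since $B$ consists of the $g\in B_{\mathbf x}$ with $\operatorname{ord}_{x_i}g\ge0$ for all $i$, and $\operatorname{ord}_{x_i}$ is a minimum over monomials, a sum $\sum x^\alpha h_{\alpha,d}$ with $h_{\alpha,d}\in S_d$ lies in $B$ exactly when each summand does, i.e. when $\alpha_i-d+\mu_i(h_{\alpha,d})\ge0$ for all $i$. With $e_i=d-\alpha_i$ this reads
$$B^D=\bigoplus_{(d;e)\in\mathbb Z^4}x_1^{d-e_1}x_2^{d-e_2}x_3^{d-e_3}\,R(d;e), \tag{8}$$
a $\mathbb Z^4$-graded ring. The index $(d;e)$ of a homogeneous element is called its *class*; classes add under multiplication. We abbreviate the monomial in (8) as $x^{d-e}$. By (7) we have these invariants: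

- $x_i$, of class $(0;-\varepsilon_i)$;
- $w_i=x_jx_ku_i$, of class $(1;\varepsilon_i)$; for example $w_1=x_2y_3-x_3y_2$;
- $\Theta_i=\mathbf x^bx_i^NV_i=x_i^N(v-\mathbf x^bR_i)$, of class $(m;N(\varepsilon_j+\varepsilon_k))$.

## 4. Splitting off factors, and the class $(m;N,b,b)$ where splitting stops

The first thing to try is the method of Section 1: take a homogeneous invariant $x^{d-e}g$, $0\ne g\in R(d;e)$, and split off known factors until nothing is left.

**Lemma 4.** Let $0\ne g\in R(d;e)$.

(i) If $e_i<0$, then $x^{d-e}g$ is $x_i^{-e_i}$ times an invariant of class $(d;e-e_i\varepsilon_i)$.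

(ii) If $e\ge0$ and $e_i>\frac Nmd$, then $u_i\mid g$ in $S$, and $w_i$ splits off from $x^{d-e}g$.

(iii) If $e\ge0$ and $e_j+e_k>d$, then $V_i\mid g$, and $\Theta_i$ splits off.

*Proof.* (i) $\mu_i(g)\ge0$, so $g\in R(d;e-e_i\varepsilon_i)$. (ii) If $u_i\nmid g$, some monomial $u_j^\gamma V_j^r$ occurs in $g$, so by (6) $e_i\le\mu_i(g)\le Nr\le Nd/m$, a contradiction. By (7), $g/u_i\in R(d-1;e-\varepsilon_i)$, and classes add. (iii) Write $g$ in $u_j,u_k,V_i$. Formula (6) applies to both $\mu_j$ and $\mu_k$ in these coordinates. The terms without $V_i$ form a form of degree $d$ in $u_j,u_k$ divisible by $u_j^{e_j}u_k^{e_k}$, hence $0$. So $V_i\mid g$, and by (7) $g/V_i\in R(d-m;e-N\varepsilon_j-N\varepsilon_k)$. $\square$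

Steps (ii) and (iii) lower $d\ge0$, so after finitely many steps we reach a class with
$$0\le e_i\le\tfrac Nm d,\qquad e_j+e_k\le d\quad(j\ne k). \tag{9}$$
There this argument stops. The sharpest instance is
$$\delta=(m;N,b,b)$$
and its multiples: $e_1=\frac Nmd$ and $e_1+e_2=e_1+e_3=d$ exactly, so the inequalities that force $u_1$, $V_3$ or $V_2$ to divide $g$ just fail. Nonzero invariants with these classes exist: by (7), $V_2V_3\in R(2\delta)$. What can an element of $R(n\delta)$ look like?

**Lemma 5.** Let $n\ge1$ and $g\in R(n\delta)$. There are $c_2,c_3\in\Bbbk$ with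
$$g\equiv c_3u_1^{nN}u_2^{nb}\ (\mathrm{mod}\ V_3),\qquad g\equiv c_2u_1^{nN}u_3^{nb}\ (\mathrm{mod}\ V_2),\qquad A_1\mid c_3u_2^{nb}-c_2u_3^{nb}.$$
Either $c_2=c_3=0$, and then $V_2V_3$ divides $g$ in $S$; or $c_2,c_3$ are both nonzero, and then all roots of $A_b(t,1)$ are roots of unity.

*Proof.* Expand $g$ in $(u_1,u_2,V_3)$. By (6) for $\mu_1$ and $\mu_2$, the terms without $V_3$ are divisible by $u_1^{nN}u_2^{nb}$, which has degree $nN+nb=nm=\deg g$. This gives the first congruence. Expanding in $(u_1,u_3,V_2)$ and using $\mu_1,\mu_3$ gives the second. The two restrictions must agree modulo $(V_2,V_3)$. By (5) for $(i,j,k)=(2,3,1)$, $S/(V_2,V_3)=\Bbbk[u_1,u_2]/(u_1^NA_1)$ with $A_1=A_b(u_2,u_3)$, so $A_1$ divides $u_1^{nN}(c_3u_2^{nb}-c_2u_3^{nb})$. As $A_1$ is coprime to $u_1$, the third assertion follows.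

If exactly one of $c_2,c_3$ were zero, $A_1$ would divide $u_2^{nb}$ or $u_3^{nb}$; but $A_1$ has degree $b\ge1$ and is coprime to $u_2,u_3$. If both are zero, $V_2$ and $V_3$ divide $g$. They are primes of $S$, and they are not associate because $V_2-V_3\ne0$ does not involve $V_3$; so $V_2V_3\mid g$. If both are nonzero, let $\rho$ be a root of $A_b(t,1)$. Then $\rho\neq0$ and $\rho^{nb}=c:=c_2/c_3$. By (3), $\rho^{-1}$ is also a root, so $\rho^{-nb}=c$ too. Hence $\rho^{2nb}=1$. $\square$

Lemma 5 is the fork of the whole argument. If some root of $A_b(t,1)$ is not a root of unity, every invariant of class $n\delta$ carries the factor $V_2V_3$, and we shall see that this is too much divisibility for a finitely generated ring. If all roots are roots of unity, the lemma suggests looking for a new invariant that restricts to $u_1^{nN}u_2^{nb}$ and $u_1^{nN}u_3^{nb}$. First we decide which $b$ belong to which branch.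

## 5. Integrality of the coefficients of $A_b$

**Lemma 6.** All roots of $A_b(t,1)$ are roots of unity if and only if $b\in\{1,3\}$.

*Proof.* For $b\in\{1,3\}$ see Section 2. Conversely, let all roots be roots of unity, and let $a_l=\binom bl(2b-l)!(b+l)!$. The monic polynomial proportional to $A_b(t,1)$ has coefficients $(-1)^la_l/a_0$. They are polynomials with integer coefficients in the roots, so they are algebraic integers; being rational, they are integers. Now
$$\frac{a_1}{a_0}=\frac{b\,(b+1)}{2b}=\frac{b+1}2,\qquad\text{so } b\text{ is odd.}$$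
If $b\ge2$, also
$$\frac{a_2}{a_0}=\frac{b(b-1)}2\cdot\frac{(b+1)(b+2)}{2b(2b-1)}=\frac{(b-1)(b+1)(b+2)}{4(2b-1)}\in\mathbb Z .$$
So $2b-1$ divides $(2b-2)(2b+2)(2b+4)$, which is congruent to $(-1)\cdot3\cdot5=-15$ modulo $2b-1$. Hence $2b-1\in\{1,3,5,15\}$, i.e. $b\in\{1,2,3,8\}$. As $b$ is odd, $b\in\{1,3\}$. $\square$

This is (II)$\Leftrightarrow$(III) of Theorem 2.

## 6. Infinite generation for $b\notin\{1,3\}$ by counting invariants of class $n\delta$

Here is the plan. If $B^D$ were finitely generated, then for a suitable $n_0$ the space $R(\ell n_0\delta)$ would be spanned by $\ell$-fold products from $R(n_0\delta)$. Each factor contains $V_2V_3$ by Lemmas 5 and 6, so all of $R(\ell n_0\delta)$ would be divisible by $(V_2V_3)^\ell$. We show that $R(n\delta)$ is too large for that. We need a lower bound for $\dim R(n\delta)$ and an upper bound for the quotient spaces, both exact to order $n^2$. The two lemmas that follow hold for every $b$. All constants in $O(\cdot)$ depend only on $b$.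

**Lemma 7.** $\dim R(n\delta)\ge\frac b{2N}n^2-O(n)$.

*Proof.* By (6), the condition $\mu_i\ge e$ on $S_d$ says that the coefficients of the monomials with $\beta+Nr<e$ vanish. These are at most $c(e)=\#\{(\beta,r)\in\mathbb N^2:\beta+Nr<e\}$ linear conditions. We have
$$\dim S_{mn}=\sum_{r=0}^n\big(m(n-r)+1\big)=m\frac{n(n+1)}2+n+1,\qquad c(Nn)=\sum_{r=0}^{n-1}(Nn-Nr)=N\frac{n(n+1)}2 .$$
For general $e\geq 0$ and $t=\lceil e/N\rceil$,
$$c(e)=\sum_{r=0}^{t-1}(e-Nr)=t\big(e+\tfrac N2\big)-\tfrac N2t^2\le\frac{(e+N/2)^2}{2N}.$$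
Apply this with $e=bn$ for $\mu_2$ and $\mu_3$:
$$\dim R(n\delta)\ge\frac{m-N}2n^2-2\cdot\frac{b^2}{2N}n^2-O(n)=\Big(\frac b2-\frac{b^2}N\Big)n^2-O(n)=\frac b{2N}n^2-O(n),$$
since $N-2b=1$. $\square$

**Lemma 8.** For integers $n'\ge0$ and $0\le q\le bn'$ put $s=bn'-q$ and $\rho(n',q)=\dim R(mn';Nn',q,q)$. Then
$$\rho(n',q)\le\frac{s^2}{2b}+\frac{sq}b+\frac{q^2}{2bN}+O(n'+1).$$

*Proof.* **Step 1: a recursion, obtained by restricting to $V_3=0$ and then to $V_2=0$.** Suppose $q\ge2b$, so $n'\ge2$. Let $g\in R(mn';Nn',q,q)$. As in Lemma 5, $g$ modulo $V_3$ lies in $u_1^{Nn'}u_2^q\,\Bbbk[u_1,u_2]_s$, because $mn'-Nn'-q=bn'-q=s$. This space has dimension $s+1$. By (7), the kernel of the reduction is $V_3\,R(m(n'-1);N(n'-1),q-N,q)$. Reduce the second factor modulo $V_2$ in the coordinates $u_1,u_3,V_2$: we get forms of degree $m(n'-1)$ divisible by $u_1^{N(n'-1)}u_3^q$, a space of dimension at most $\max(0,s-b+1)\le s+1$. The kernel now is $V_2\,R(m(n'-2);N(n'-2),q-N,q-N)$.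

Next raise the second and then the third bound from $q-N$ to $q-2b=q-N+1$. By (6), each raise kills the coefficients of the monomials with $\beta+Nr=q-N$. The number of such $(\beta,r)\in\mathbb N^2$ is $0$ if $q=2b$, and $\lfloor(q-N)/N\rfloor+1\le q/N$ if $q\ge N$. Hence
$$\rho(n',q)\le2(s+1)+\frac{2q}N+\rho(n'-2,q-2b). \tag{10}$$
Here $0\le q-2b\le b(n'-2)$, and $s$ is unchanged, since $b(n'-2)-(q-2b)=s$.

**Step 2: the end of the recursion.** Apply (10) $t=\lfloor q/2b\rfloor$ times. We end with $q_t\in[0,2b)$ and $n_t=(q_t+s)/b<\frac sb+2$. Dropping two conditions and counting the monomials $u_1^\beta u_2^\gamma V_3^r$ of degree $mn_t$ with $\beta\ge N(n_t-r)$,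
$$\rho(n_t,q_t)\le\dim R(mn_t;Nn_t,0,0)=\sum_{r=0}^{n_t}\big(b(n_t-r)+1\big)=b\frac{n_t(n_t+1)}2+n_t+1\le\frac{s^2}{2b}+O(s+1).$$

**Step 3: the sum.** The terms $2(s+1)$ contribute $2t(s+1)\le\frac{sq}b+O(n')$. The terms $2q/N$ contribute
$$\frac2N\sum_{l<t}(q-2bl)=\frac2N\big(t(q+b)-bt^2\big)\le\frac2N\cdot\frac{(q+b)^2}{4b}=\frac{q^2}{2bN}+O(q+1).$$
As $s,q\le bn'$, the claim follows. $\square$

**Lemma 9.** Suppose $B^D$ is finitely generated. Then there is $n_0\ge4$ such that for all $\ell\ge1$ the space $R(\ell n_0\delta)$ is spanned by $\ell$-fold products of elements of $R(n_0\delta)$.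

*Proof.* **Step 1: the part of (8) with classes in $\mathbb Z\delta$ is finitely generated.** Let $B^D$ have homogeneous generators of classes $\gamma_1,\dots,\gamma_h$. The set $\{c\in\mathbb N^h:\sum c_i\gamma_i\in\mathbb Z\delta\}$ is the intersection of $\mathbb N^h$ with a subgroup of $\mathbb Z^h$. By Dickson's lemma it has finitely many minimal nonzero elements. They generate it: subtracting a minimal element below $c$ from $c$ stays in the set. So the subring $\mathcal R$ of components with class in $\mathbb Z\delta$ is generated by finitely many monomials in the generators. Since $S_d=0$ for $d<0$, $\mathcal R=\bigoplus_{n\ge0}\mathcal R_n$, where $\mathcal R_n=x^{(\cdot)}R(n\delta)\cong R(n\delta)$, compatibly with products, and $\mathcal R_0=\Bbbk$.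

**Step 2: pass to a multiple.** (For example, the subring of $\Bbbk[a_1,a_2]$, $\deg a_1=1$, $\deg a_2=2$, of elements of even degree is generated in degree $2$.) Let $a_1,\dots,a_p$ be homogeneous generators of $\mathcal R$ of positive degrees $d_1,\dots,d_p$. We have $p\ge1$ since $V_2V_3\in R(2\delta)$. Let $M=\operatorname{lcm}(d_i)$ and $n_0=pM$. In a monomial of degree $\ge pM$ some $a_i$ contributes degree at least $M$, so the monomial is divisible by $a_i^{M/d_i}$, which has degree $M$. From a monomial of degree $\ell pM$ split off such factors of degree $M$ until the rest has degree $<pM$. This degree is a multiple of $M$, say $p'M$ with $p'\le p-1$. The number of factors split off is $\ell p-p'\ge p-p'$. Combine the rest with $p-p'$ of them to get degree $pM$, and group the remaining $(\ell-1)p$ factors $p$ at a time. So the monomial is a product of $\ell$ elements of $\mathcal R_{n_0}$. The property passes to multiples of $n_0$, so we may take $n_0\ge4$. $\square$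

**Proposition 10.** If $b\notin\{1,3\}$, then $B^D$ is not finitely generated.

*Proof.* Suppose it is; take $n_0$ from Lemma 9, let $\ell\ge1$ and $n=\ell n_0$. By Lemma 6 some root of $A_b(t,1)$ is not a root of unity, so by Lemma 5 every element of $R(n_0\delta)$ is divisible by $V_2V_3$. Hence every element of $R(n\delta)$ is divisible by $(V_2V_3)^\ell$. By (7), division by $(V_2V_3)^\ell$ maps $R(n\delta)$ injectively into $R(mn';Nn',q,q)$ with
$$n'=n-2\ell,\qquad q=bn-N\ell=bn'-\ell,\qquad s=bn'-q=\ell .$$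
Here $q\ge n'-\ell=\ell(n_0-3)\geq0$, so Lemma 8 applies:
$$\dim R(n\delta)\le\frac{\ell^2}{2b}+\frac{\ell(bn-N\ell)}b+\frac{(bn-N\ell)^2}{2bN}+O(n).$$
The coefficient of $n^2$ is $\frac b{2N}$, that of $\ell n$ is $1-1=0$, and that of $\ell^2$ is $\frac1{2b}-\frac Nb+\frac N{2b}=\frac{1-N}{2b}=-1$. So
$$\dim R(n\delta)\le\frac b{2N}n^2-\ell^2+O(n).$$
With Lemma 7, $\ell^2\le O(n)=O(\ell n_0)$ for all $\ell$, with a constant depending only on $b$. As $n_0$ is fixed, this is false for large $\ell$. $\square$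

## 7. A new invariant $\hat\Psi$ when $b\in\{1,3\}$

From here on $b\in\{1,3\}$. By Lemma 5, an element of $R(2\delta)$ outside $(V_2V_3)$ requires $A_b(p,q)\mid c_3p^{2b}-c_2q^{2b}$. This is possible now: $p-q$ divides $p^2-q^2$, and $(p-q)(p^2-pq+q^2)$ divides $p^6-q^6$. The complementary factors are $p+q$ and $(p+q)(p^2+pq+q^2)$. Accordingly put
$$b=1:\ H=1,\ \lambda=\tfrac1{12};\qquad\qquad b=3:\ H=u_1^2+u_1u_2+u_2^2,\ \lambda=\tfrac1{840}.$$
For $b=3$, $H=\frac12(u_1^2+u_2^2+u_3^2)$ is symmetric, so $H=u_i^2+u_iu_j+u_j^2$ for all $i\ne j$. In both cases $\deg H=b-1$.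

**Lemma 11.** The element $\Psi:=HV_i+\lambda u_j^{2b}u_k^{2b}\in S_{4b}$ does not depend on $i$, it is prime in $S$, and $\mu_i(\Psi)=2b$ for all $i$. So $\hat\Psi:=\mathbf x^{2b}\Psi$ is an invariant of class $(4b;2b,2b,2b)$.

*Proof.* For $(i,j,k)$ cyclic, (5) with $b$ odd and $u_k=-(u_i+u_j)$ give
$$H(V_i-V_j)=-Hu_k^{2b+1}A_b(u_i,u_j)=u_k^{2b}\,(u_i+u_j)\,H\,A_b(u_i,u_j)=\lambda\,u_k^{2b}(u_i^{2b}-u_j^{2b}). \tag{11}$$
Both ends are antisymmetric in $i,j$, so this holds for all $i\ne j$. Hence
$$(HV_i+\lambda u_j^{2b}u_k^{2b})-(HV_j+\lambda u_i^{2b}u_k^{2b})=\lambda u_k^{2b}(u_i^{2b}-u_j^{2b})+\lambda u_k^{2b}(u_j^{2b}-u_i^{2b})=0 .$$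
$\Psi$ is linear in $V_i$ over $\Bbbk[u_1,u_2]$ with coprime coefficients $H$ and $\lambda u_j^{2b}u_k^{2b}$ (for $b=3$, $H\equiv u_k^2$ modulo $u_j$ and $H\equiv u_j^2$ modulo $u_k$). So $\Psi$ is irreducible in the factorial ring $S$, hence prime. To compute $\mu_i$ use $\Psi=HV_j+\lambda u_i^{2b}u_k^{2b}$ in the coordinates $u_i,u_k,V_j$: by (6) the first summand has order $\ge N>2b$, the second has order $2b$. Finally $4b-2b=2b$ is the exponent of each $x_i$ in (8). $\square$

Let
$$\mathcal T=\Bbbk[x_i,w_i,\Theta_i,\hat\Psi:\ i=1,2,3]\subset B^D .$$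
Its fraction field is that of $B^D$, since by (4) the latter is generated by the $x_i$, $u_i=w_i/(x_jx_k)$ and $V_i=\Theta_i/(\mathbf x^bx_i^N)$. We shall prove that $B^D$ is *integral* over $\mathcal T$ (Proposition 16). We do not look for generators of $B^D$ itself.

## 8. The cone of classes that remain

**Definition.** Let $\mathcal K$ be the cone of $(d;e)\in\mathbb R^4$ with $d\ge0$, $0\le e_i\le\frac Nmd$, $e_j+e_k\le d$ for $j\ne k$, and, if $b=3$, also $e_1+e_2+e_3\le\frac75d$.

**Lemma 12.** Every nonzero homogeneous element of $B^D$ is a product of elements $x_i,w_i,\Theta_i,\hat\Psi$ and a homogeneous element with class in $\mathcal K$.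

*Proof.* Lemma 4 deals with all conditions except the last one. So let $b=3$, $N=7$, $m=10$, let $0\ne g\in R(d;e)$ with $e\ge0$, and suppose $\sum e_i>\frac75d$. We show $\Psi\mid g$ by restricting $g$ to the curve $\Psi=0$. Let
$$\varphi:S\to\Bbbk[u_1,u_2][H^{-1}],\qquad V_i\mapsto-\lambda u_j^6u_k^6/H,$$
be the $\Bbbk[u_1,u_2]$-homomorphism; by (11) it is consistent for all $i$. Its kernel is $(\Psi)$: this is clear after inverting $H$, where $\Psi=H\,(V_i+\lambda u_j^6u_k^6/H)$; and if $H^tg\in(\Psi)$, then $g\in(\Psi)$, because $\Psi$ is prime and $H\notin(\Psi)$.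

Since $g$ has degree at most $\lfloor d/10\rfloor$ in $V_j$, we may write $\varphi(g)=f/H^{\lfloor d/10\rfloor}$ with $f$ a form of degree $d+2\lfloor d/10\rfloor\le\frac{12}{10}d$. A monomial $u_i^\beta u_j^\gamma V_j^r$ maps to an element of $u_i$-order $\beta+6r\ge\frac67(\beta+7r)$. So by (6), $f$ is divisible by $u_i^{l_i}$ with an integer $l_i\ge\frac67e_i$, for each $i$, and
$$\sum l_i\ge\tfrac67\sum e_i>\tfrac67\cdot\tfrac75d=\tfrac{12}{10}d\ge\deg f .$$
As $u_1,u_2,u_3$ are pairwise coprime, $f=0$. So $\Psi\mid g$, and by Lemma 11 $g/\Psi\in R(d-12;e-(6,6,6))$, i.e. $\hat\Psi$ splits off.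

Apply Lemma 4 and this step as long as possible. Every splitting of a $w_i$, $\Theta_i$ or $\hat\Psi$ lowers $d$, which stays $\ge0$, and between two such splittings (i) is needed at most three times. So the process ends, with a class in $\mathcal K$. $\square$

**Lemma 13.** $\mathcal K$ is contained in the convex cone generated by the permutations (of $e$) of
$$(1;0,0,0),\quad(m;N,0,0),\quad(m;N,b,0),\quad(m;N,b,b),\quad\text{and}\quad\begin{cases}(2;1,1,1)&\text{if }b=1,\\(5;3,2,2)&\text{if }b=3.\end{cases}$$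

*Proof.* If $d=0$, then $e=0$. So let $d=1$; by symmetry assume $e_1\ge e_2\ge e_3\ge0$. Put $\theta=N/m$, so $1-\theta=b/m<\frac12<\theta$. Then $(e_1,e_2)$ lies in the polygon
$$\Pi:\ 0\le e_2\le e_1\le\theta,\ e_1+e_2\le1,\qquad\text{with vertices }(0,0),(\theta,0),(\theta,1-\theta),(\tfrac12,\tfrac12).$$
We use an elementary fact. If $\alpha\le\omega$ are affine functions on a polygon $\Pi'$, then $\{(p,e_3):p\in\Pi',\ \alpha(p)\le e_3\le\omega(p)\}$ is the convex hull of the points $(v,\alpha(v)),(v,\omega(v))$ with $v$ a vertex of $\Pi'$. Indeed, write $p=\sum t_vv$ and $e_3=(1-\tau)\alpha(p)+\tau\omega(p)$; then $(p,e_3)=\sum_vt_v\big((1-\tau)(v,\alpha(v))+\tau(v,\omega(v))\big)$.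

Let $b=1$. Here $0\le e_3\le e_2$ over $\Pi$. The points $(e_1,e_2,0)$ and $(e_1,e_2,e_2)$ over the vertices of $\Pi$ are, after scaling, in the list, except $(\frac12,\frac12,0)$, which is the midpoint of $(\theta,1-\theta,0)$ and $(1-\theta,\theta,0)$.

Let $b=3$. Here $\theta=\frac7{10}$ and $0\le e_3\le\min(e_2,\frac75-e_1-e_2)$. The line $e_1+2e_2=\frac75$, where the two upper bounds agree, meets the edges of $\Pi$ at $(.6,.4)$ and $(\frac7{15},\frac7{15})$ and cuts $\Pi$ into polygons with vertices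
$$(0,0),(.7,0),(.7,.3),(.6,.4),(\tfrac7{15},\tfrac7{15})\qquad\text{and}\qquad(.6,.4),(\tfrac7{15},\tfrac7{15}),(.5,.5).$$
Over the first the upper bound is $e_2$, over the second it is $\frac75-e_1-e_2$. The upper points are $(0,0,0)$, $(.7,0,0)$, $(.7,.3,.3)$, $(.6,.4,.4)$, all in the list after scaling; $(\frac7{15},\frac7{15},\frac7{15})$, the mean of the three permutations of $(.6,.4,.4)$; and $(.5,.5,.4)$, the midpoint of $(.6,.4,.4)$ and $(.4,.6,.4)$. The lower points $(e_1,e_2,0)$, $(e_1,e_2)\in\Pi$, lie in the hull of $(0,0,0)$, $(.7,0,0)$, $(.7,.3,0)$, $(.3,.7,0)$, since $(.5,.5)$ is the midpoint of $(.7,.3)$ and $(.3,.7)$. $\square$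

## 9. A complete surface carrying the valuations $\mu_1,\mu_2,\mu_3$

To prove integrality we use the classical theorem that the integral closure of a domain in its fraction field is the intersection of the valuation rings of that field containing the domain. Given such a valuation ring, we want to compare a power of a homogeneous invariant $G$ with a monomial in the generators of $\mathcal T$ of the *same class*. The quotient is then a rational function on a surface, and the four-fold grading becomes the language of divisors on that surface. We now build the surface.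

**The weighted plane.** Let $\mathbb P=\operatorname{Proj}S=\mathbb P(1,1,m)$, $P_0$ the point $u_1=u_2=0$, $L_i=\{u_i=0\}$, $C_i=\{V_i=0\}$. The open sets $\{u_i\ne0\}=\operatorname{Spec}\Bbbk[u_j/u_i,V_i/u_i^m]$ are affine planes and cover $\mathbb P\setminus P_0$. The open set $\{V_1\ne0\}\ni P_0$ is the spectrum of the ring spanned by the forms in $u_1,u_2$ of degree divisible by $m$ (put $V_1=1$). This is the ring of invariants of $\Bbbk[u_1,u_2]$ under the $m$-th roots of unity, hence normal. So $\mathbb P$ is a normal projective surface.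

**Three points.** For $i\ne j$, $C_i\cap L_j$ is one point, as $S/(u_j,V_i)$ is a polynomial ring in one variable. By (5), $V_i=V_k$ on $L_j$, so the point is the same for both $i\ne j$; call it $P_j$. We have $P_j\ne P_0$, and $P_0\notin C_i$. Since $L_i\cap L_j=\{P_0\}$ for $i\ne j$, $P_j\notin L_i$ and the $P_j$ are distinct. Finally $P_i\notin C_i$: at $P_i$ we have $V_j=u_i=0$, $u_j=-u_k\ne0$, so $V_i=V_i-V_j=\pm u_k^NA_k\ne0$, as $A_k$ is not divisible by $u_i$.

**Weighted blow-ups.** Fix $j$ and $i\ne j$. The open set $O_j=\{u_iu_k\ne0\}$ contains $P_j$ but not $P_i,P_k$. With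
$$z=u_j/u_i,\qquad y=V_i/u_i^m,\qquad u_k/u_i=-(1+z),$$
we have $O_j=\operatorname{Spec}\Bbbk[z,y][(1+z)^{-1}]$, with $P_j$ the origin. By (5),
$$V_k/u_i^m=y+z^Na(z),\qquad a(z)=\pm A_b(1,-(1+z)),\quad a(0)=\pm A_b(1,-1)\ne0. \tag{12}$$
Let $X\to\mathbb P$ be the blow-up of the ideal $(z^N,y)$ at each of $P_1,P_2,P_3$. Replacing $i$ by $k$ changes $z$ by a unit factor and $y$ to a unit times $y+z^Na(z)$, so the ideal does not depend on the choice of $i$. (For $N=1$ this would be the ordinary blow-up of a point.) Over $O_j$, $X$ is covered by two charts, in both of which $1+z$ is inverted: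
$$U_I=\operatorname{Spec}\Bbbk[z,s],\ s=y/z^N;\qquad U_{II}=\operatorname{Spec}\Bbbk[y,z,\tau]/(y\tau-z^N),\ \tau=z^N/y .$$
The polynomial $y\tau-z^N$ is irreducible, being linear in $\tau$ with coprime coefficients, so the second ring is a domain and is indeed the subring of $\Bbbk(y,z)$ generated by $y,z,z^N/y$ (before inverting $1+z$). $U_I$ is smooth. $U_{II}$ is a hypersurface in three-space, singular at most at the origin (its partial derivatives are $\tau$, $y$, $-Nz^{N-1}$), hence normal by Serre's criterion. So $X$ is a complete (indeed projective) normal surface, and $X\to\mathbb P$ is an isomorphism outside the $P_j$.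

The exceptional curve $X_j$ over $P_j$ is $\{z=0\}$ in $U_I$, with coordinate $s$. In $U_{II}$ it is $\{y=0\}=\{y=z=0\}$ as a set, with coordinate $\tau=1/s$. The only point of $X_j$ outside $U_I$ is the origin $Q_j$ of $U_{II}$.

**The valuations.** The purpose of the weight $N$ is this. Since $z^\beta y^r=z^{\beta+Nr}s^r$, the valuation $\operatorname{ord}_{X_j}$, which is the $z$-adic valuation of $\Bbbk[z,s]$, is the monomial valuation with weights $(1,N)$ in $(z,y)$. A monomial $u_j^\beta u_i^\gamma V_i^r$ of degree $d$, divided by $u_i^d$, is $z^\beta y^r$. So by (6)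
$$\mu_j(h)=\operatorname{ord}_{X_j}(h/u_i^d)\qquad(0\ne h\in S_d,\ i\ne j).$$

**Divisors.** Let $K_0$ be the function field of $X$, i.e. the field of degree-$0$ homogeneous fractions of $S$. For $0\ne g\in R(d;e)$ let
$$\operatorname{Div}(x^{d-e}g):=\sum_Z\operatorname{ord}_Z(g/u_i^d)\,Z+\sum_{i=1}^3(\mu_i(g)-e_i)\,X_i ,$$
where $Z$ runs over the non-exceptional prime divisors of $X$ and, for each $Z$, $i$ is chosen so that the image of $Z$ in $\mathbb P$ is not $L_i$. The value does not depend on the choice: if the image of $Z$ is neither $L_i$ nor $L_l$, then $u_i/u_l$ is a unit at the generic point of $Z$. This divisor is effective and additive on products. If $G=x^{d-e}g$ and $G'=x^{d-e}g'$ are nonzero of the same class, then $G/G'=g/g'\in K_0$ and $\operatorname{div}_X(G/G')=\operatorname{Div}G-\operatorname{Div}G'$. A normal local domain is the intersection of its localizations at height-one primes, so for $x\in X$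
$$x\notin\operatorname{Supp}\operatorname{Div}(G')\ \Longrightarrow\ G/G'\in\mathcal O_{X,x}. \tag{13}$$
By (7) and Lemma 11 the generators of $\mathcal T$ satisfy
$$\operatorname{Div}(x_i)=X_i,\quad\operatorname{Div}(w_i)=W_i,\quad\operatorname{Div}(\Theta_i)=S_i,\quad\operatorname{Div}(\hat\Psi)=T,$$
where $W_i,S_i,T$ are the strict transforms of $L_i,C_i,\{\Psi=0\}$, that is, the closures in $X$ of these curves minus $\{P_1,P_2,P_3\}$. For example, $x_i$ has $g=1$ and $e=-\varepsilon_i$, so its only coefficient is $\mu_i(1)-e_i=1$ at $X_i$. For the others all coefficients $\mu_i(g)-e_i$ vanish, and $u_i,V_i,\Psi$ are prime.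

**Lemma 14.** For all distinct $i,j,k$:

(F1) $X_i\cap X_j=\emptyset$; $X_i\cap W_j=\emptyset$; $W_i\cap W_j=\{P_0\}$; $P_0\notin X_i$, $P_0\notin S_i$; $X_j\cap W_j=\{Q_j\}$.

(F2) $S_i\cap X_i=\emptyset$.

(F3) $Q_j\notin S_i$; $S_i\cap S_k\cap X_j=\emptyset$; $S_i\cap W_j=\emptyset$.

(F4) $T\cap X_j\subset\{Q_j\}$ and $T\cap S_j=\emptyset$ for every $j$.

*Proof.* (F1) The first three statements hold because the $P_j$ are distinct, $P_i\notin L_j$, $L_i\cap L_j=\{P_0\}$, and $P_0$ is not one of the $P_j$. The fourth holds because $P_0\notin C_i$. Over $P_j$ the preimage of $L_j$ in $U_I$ is $\{z=0\}=X_j$, so $W_j\cap U_I=\emptyset$. In $U_{II}$, $z=0$ means $y\tau=0$, and the part different from $X_j$ is $W_j=\{z=\tau=0\}$. So $W_j$ meets $X_j$ exactly in $Q_j$.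

(F2) $P_i\notin C_i$.

(F3) Work over $P_j$ with the index $i$ used in the charts. In $U_I$, $y=z^Ns$, so $S_i=\{s=0\}$. In $U_{II}$, $\{y=0\}=X_j$, so $S_i\cap U_{II}=\emptyset$. By (12), $V_k/u_i^m$ is $z^N(s+a(z))$ in $U_I$ and $y(1+\tau a(z))$ in $U_{II}$. So $S_k$ is given by $s+a(z)=0$ in $U_I$ and by $1+\tau a(z)=0$ in $U_{II}$; neither locus contains $X_j$. Hence neither $S_i$ nor $S_k$ contains $Q_j$, where $\tau=0$. They meet $X_j$ in the points $s=0$ and $s=-a(0)\ne0$, which are different. Finally, a point of $S_i\cap W_j$ lies over $C_i\cap L_j=\{P_j\}$, hence in $X_j\cap W_j=\{Q_j\}$, but $Q_j\notin S_i$.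

(F4) In $U_I$ over $P_j$, with $\tilde H=H/u_i^{b-1}$ and $\Psi=HV_i+\lambda u_j^{2b}u_k^{2b}$,
$$\Psi/u_i^{4b}=\tilde Hy+\lambda z^{2b}(1+z)^{2b}=z^{2b}\big(\tilde Hzs+\lambda(1+z)^{2b}\big),$$
and the bracket equals $\lambda\ne0$ on $z=0$. So $T\cap X_j\cap U_I=\emptyset$. For the second part write $i$ for the index of $S$. On $C_i$, $\Psi=\lambda u_j^{2b}u_k^{2b}$ vanishes only at $P_j$ and $P_k$. So a point of $T\cap S_i$ lies in $X_j$ or $X_k$, hence is $Q_j$ or $Q_k$; but these are not in $S_i$ by (F3). $\square$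

## 10. Monomials without common zeros, and integrality

**Lemma 15.** For each generator in Lemma 13 (including permutations) there is a finite set of monomials in $x_i,w_i,\Theta_i,\hat\Psi$, each of class a positive multiple of that generator, whose divisors have no common point on $X$.

*Proof.* The classes of $x_i,w_i,\Theta_i,\hat\Psi$ and the facts (F1)–(F4) are symmetric in the indices, so it suffices to treat the generators as listed. Call the generator in question $\eta$.

**Generator $(1;0,0,0)$.** Take $x_1w_1$ and $x_2w_2$, of class $\eta$, and $\Theta_3x_1^Nx_2^N$, of class $m\eta$. By (F1), $X_1\cup W_1$ and $X_2\cup W_2$ meet only in $P_0$, and $S_3\cup X_1\cup X_2$ avoids $P_0$.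

**Generator $(m;N,0,0)$.** Take $\Theta_3x_2^N$, $\Theta_2x_3^N$ and $w_1^mx_1^b$, all of class $\eta$ (for the last, $m-b=N$). By (F1) and (F2), $S_3\cup X_2$ and $S_2\cup X_3$ meet only in $S_2\cap S_3$. By (F3) this set is disjoint from $W_1$ and from $X_1$.

**Generator $(m;N,b,0)$.** Take $\Theta_3x_2^{b+1}$ and $w_1^Nw_2^b$, of class $\eta$, and $\Theta_3^b\,w_1^{m(b+1)}x_1^{b(b+1)}$, of class $(m(2b+1);\,Nb+N(b+1),\,Nb,\,0)=N\eta$. By (F1) and (F3), $S_3\cup X_2$ and $W_1\cup W_2$ meet only in $X_2\cap W_2=\{Q_2\}$. The third support $S_3\cup W_1\cup X_1$ avoids $Q_2$, since $Q_2\notin S_3$, and $Q_2\in X_2$ is neither in $W_1$ nor in $X_1$.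

**Generator $(m;N,b,b)$.** Take $\Theta_2\Theta_3x_2x_3$, of class $(2m;2N,N-1,N-1)=2\eta$; $\hat\Psi w_1^{2b+2}$, of class $(6b+2;4b+2,2b,2b)=2\eta$; and $\Theta_2^b\Theta_3^bw_1^mx_1^b$, of class $(m(2b+1);2bN+N,Nb,Nb)=N\eta$. By (F1), (F3), (F4), $S_2\cup S_3\cup X_2\cup X_3$ and $T\cup W_1$ meet only in $T\cap(X_2\cup X_3)\subset\{Q_2,Q_3\}$. The third support $S_2\cup S_3\cup W_1\cup X_1$ avoids $Q_2$ and $Q_3$: $Q_2\notin S_2$ by (F2), $Q_2\notin S_3$ by (F3), $Q_2\notin W_1\cup X_1$ by (F1), and likewise for $Q_3$.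

**Generator $(2;1,1,1)$, $b=1$.** Here $N=3$, $m=4$. Take $\hat\Psi$, of class $(4;2,2,2)=2\eta$, and $\Theta_1\Theta_2\Theta_3$, of class $(12;6,6,6)=6\eta$. They are disjoint by (F4).

**Generator $(5;3,2,2)$, $b=3$.** Here $N=7$, $m=10$. Take $\hat\Psi w_1^3$, of class $(15;9,6,6)=3\eta$; $\Theta_1\Theta_2^3\Theta_3^3$, of class $(70;42,28,28)=14\eta$; and $\hat\Psi^5\Theta_2^6\Theta_3^6x_1^6$, of class $(180;108,72,72)=36\eta$. By (F3) and (F4), $T\cup W_1$ and $S_1\cup S_2\cup S_3$ meet only in $W_1\cap S_1$. The third support is $T\cup S_2\cup S_3\cup X_1$, and $T\cap S_1=\emptyset$, $S_2\cap W_1=S_3\cap W_1=\emptyset$, $X_1\cap S_1=\emptyset$. $\square$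

**Proposition 16.** For $b\in\{1,3\}$, $B^D$ is integral over $\mathcal T$.

*Proof.* By Lemma 12 it suffices to show that every nonzero homogeneous $G\in B^D$ of class $\gamma\in\mathcal K$ is integral over $\mathcal T$.

**Step 1: write a multiple of $\gamma$ as a sum of classes of monomials.** Let $\eta_1,\dots,\eta_h$ be the generators of Lemma 13, permutations included. Replacing the monomials of Lemma 15 by powers, which does not change supports, we may assume that those for $\eta_l$ all have the same class $M_l\eta_l$, $M_l\ge1$. By Lemma 13 and Carathéodory's theorem, $\gamma$ is a nonnegative combination of linearly independent $\eta_l$; as $\gamma$ and the $\eta_l$ are integral, the coefficients are rational. So there are integers $M\ge1$, $n_l\ge0$ with $M\gamma=\sum_ln_lM_l\eta_l$.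

**Step 2: test $G$ on a valuation ring.** Let $\mathcal O\supseteq\mathcal T$ be a valuation ring of $\operatorname{Frac}\mathcal T=\operatorname{Frac}B^D$, with valuation $\mathrm{val}$. Then $\mathcal O\cap K_0$ is a valuation ring of $K_0$ containing $\Bbbk$. As $X$ is complete, the valuative criterion gives it a center on $X$: a scheme point $x$ with $\mathcal O_{X,x}\subset\mathcal O$. For each $l$, the closed supports of the monomials for $\eta_l$ have empty intersection, so there is one, $\sigma_l\in\mathcal T$, with class $M_l\eta_l$ and $x\notin\operatorname{Supp}\operatorname{Div}(\sigma_l)$. Now $G^M$ and $\prod\sigma_l^{n_l}$ have the same class, and $x$ is not in the support of $\operatorname{Div}(\prod\sigma_l^{n_l})$. By (13),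
$$\frac{G^M}{\prod_l\sigma_l^{n_l}}\in\mathcal O_{X,x}\subset\mathcal O,\qquad\text{so}\qquad M\,\mathrm{val}(G)\ge\sum_ln_l\,\mathrm{val}(\sigma_l)\ge0 .$$

So $G$ lies in every valuation ring of $\operatorname{Frac}\mathcal T$ containing $\mathcal T$. The intersection of these rings is the integral closure of $\mathcal T$. $\square$

**Proof of Theorem 2.** Lemma 6 is (II)$\Leftrightarrow$(III). By the reductions of Section 2, (I) for given $f_i$ and $\Bbbk$ is equivalent to (I) for $f_i=x_i$ over $\bar\Bbbk$. There Proposition 10 gives (I)$\Rightarrow$(III).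

For (III)$\Rightarrow$(I) let $b\in\{1,3\}$. The normalization of the finitely generated domain $\mathcal T$ is a finite $\mathcal T$-module. By Proposition 16, $B^D$ is a $\mathcal T$-submodule of it, so it is a finite module over the Noetherian ring $\mathcal T$, hence a finitely generated algebra.

It remains to identify $B^D$ with the integral closure of $\mathcal T$ when $f_i=x_i$, over any $\Bbbk$. Since $\mathcal T$ is defined over $\Bbbk$, finiteness of $B^D$ over $\mathcal T$ descends from $\bar\Bbbk$ to $\Bbbk$ by Section 2, and $\operatorname{Frac}\mathcal T=\operatorname{Frac}B^D$ over $\Bbbk$ by the same formulas as in Section 7. Let $h=f/g$ with $f,g\in B^D$ be integral over $\mathcal T$. Then $h\in B$, because $B$ is normal, and $g\,D(h)=D(f)=0$, so $h\in B^D$. Hence $B^D$ is exactly the integral closure of $\mathcal T=\Bbbk[x_i,w_i,\Theta_i,\hat\Psi]$ in its field of fractions. $\square$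

With $f_i=x_i^a$ this answers the question posed in Section 2: for all $a,b\ge1$,
$$B^D\ \text{is finitely generated}\iff b\in\{1,3\}.$$
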